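\title{A rational surface with no tropically surjective parameterization}

\begin{abstract}
Let $K$ be an algebraically closed field with a non-Archimedean valuation, possibly trivial. A dominant rational map $\varphi$ from a torus to a subvariety $X$ of a torus has a tropicalization, a piecewise affine map with image in the tropical variety $\operatorname{Trop}(X)$. Can $\varphi$ always be precomposed with a dominant rational map of tori so that the tropicalization of the composite maps onto $\operatorname{Trop}(X)$? We show that the answer is no. If $N\ge 3$ is not divisible by the residue characteristic, then every rational map from a torus to the rational surface $x_3=1+x_1^N+x_2^N$ misses, after tropicalization, the points $(\varepsilon,0,1)$ for all small $\varepsilon>0$; the reason is that the Fermat curve has no nonconstant rational parameterization. The answer is yes in dimension at most one and no in every dimension at least two. In all dimensions any finite set of rational points of $\operatorname{Trop}(X)$ is reached by one reparameterization, and a tropically surjective map can exist only if the unirational components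 of each initial degeneration of $X$ account for its whole tropical variety.
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

Let $K$ be an algebraically closed field with a non-Archimedean valuation $v\colon K\to\mathbb R\cup\{\infty\}$: thus $v(ab)=v(a)+v(b)$, $v(a+b)\ge\min(v(a),v(b))$, and $v(a)=\infty$ only for $a=0$. The trivial valuation, with $v(K^*)=\{0\}$, is allowed. Write $T=K^*$, so that $T^n$ is the $n$-dimensional torus, and $v(x)=(v(x_1),\dots,v(x_n))$ for $x\in T^n$.

The \emph{tropicalization} of a nonzero polynomial $f=\sum_\alpha c_\alpha x^\alpha\in K[x_1,\dots,x_m]$ is the function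
\[
\operatorname{Trop}(f)\colon\mathbb R^m\to\mathbb R,\qquad \operatorname{Trop}(f)(\xi)=\min_\alpha\bigl(v(c_\alpha)+\xi\cdot\alpha\bigr).
\]
If $\tau\in T^m$ has $v(\tau)=\xi$, then the term $c_\alpha\tau^\alpha$ has valuation $v(c_\alpha)+\xi\cdot\alpha$. So $\operatorname{Trop}(f)(\xi)$ is a lower bound for $v(f(\tau))$, and it is the true value unless the terms of least valuation cancel. One has $\operatorname{Trop}(fh)=\operatorname{Trop}(f)+\operatorname{Trop}(h)$ (Lemma~\ref{lem:rules}), so a nonzero rational function $f/g$ has a well-defined tropicalization $\operatorname{Trop}(f)-\operatorname{Trop}(g)$. A rational map $\psi\colon T^p\dashrightarrow T^n$ is a tuple $(\psi_1,\dots,\psi_n)$ of nonzero rational functions in $p$ variables, and we put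
\[
\operatorname{Trop}(\psi)=\bigl(\operatorname{Trop}(\psi_1),\dots,\operatorname{Trop}(\psi_n)\bigr)\colon\mathbb R^p\to\mathbb R^n .
\]

For a closed subset $X\subseteq T^n$ with ideal $I(X)\subseteq K[x_1,\dots,x_n]$, the \emph{tropical variety} $\operatorname{Trop}(X)$ is the set of $w\in\mathbb R^n$ such that for every nonzero $h\in I(X)$ the minimum defining $\operatorname{Trop}(h)(w)$ is attained at least twice. It contains $v(x)$ for every $x\in X$, because a sum with a single term of least valuation is not zero. A \emph{subvariety} of $T^n$ is an irreducible closed subset. A rational map $\psi$ \emph{maps into} a subvariety $X$, written $\psi\colon T^p\dashrightarrow X$, if $h(\psi)=0$ for all $h\in I(X)$; it is \emph{dominant} if its image is dense in $X$, that is, if $h(\psi)=0$ only for $h\in I(X)$. The variety $X$ is \emph{unirational} if it admits a dominant rational map from some torus, and \emph{rational} if it admits a birational one.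

For every $\psi\colon T^p\dashrightarrow X$ one has $\operatorname{Trop}(\psi)(\mathbb R^p)\subseteq\operatorname{Trop}(X)$ (Corollary~\ref{cor:incl}). We call $\psi$ \emph{tropically surjective} if equality holds. Such a $\psi$ presents $\operatorname{Trop}(X)$, which is defined by infinitely many conditions, as the image of one explicit piecewise affine map. The inclusion is often strict, since $\operatorname{Trop}(\psi)$ does not see cancellation.

\begin{example}\label{ex:line}
Let $X\subset T^2$ be the line $x_2=1+x_1$. Its tropical variety lies in the set where $\min(0,w_1,w_2)$ is attained twice, the union of the three rays spanned by $(1,0)$, $(0,1)$ and $(-1,-1)$. For $\varphi(z)=(z,1+z)$ we get $\operatorname{Trop}(\varphi)(\rho)=(\rho,\min(0,\rho))$, which misses the points $(0,c)$ with $c>0$; these correspond to $z$ close to $-1$, where $1+z$ cancels. Now substitute $z=\alpha(t)=(t_1-t_2)/(t_2-1)$. Then $1+z=(t_1-1)/(t_2-1)$, the cancellation has been carried out in the formula, and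
\[
\operatorname{Trop}(\varphi\circ\alpha)(\xi)=\bigl(\min(\xi_1,\xi_2)-\min(\xi_2,0),\ \min(\xi_1,0)-\min(\xi_2,0)\bigr).
\]
For $c\ge0$ this sends $(c,c)$, $(0,-c)$, $(-c,0)$ to $(c,0)$, $(0,c)$, $(-c,-c)$. So $\varphi\circ\alpha$ is tropically surjective, and $\operatorname{Trop}(\varphi\circ\alpha)\ne\operatorname{Trop}(\varphi)\circ\operatorname{Trop}(\alpha)$.
\end{example}

Let $\varphi\colon T^m\dashrightarrow X$ be dominant. A \emph{reparameterization} of $\varphi$ is a composite $\varphi\circ\alpha$, where $\alpha\colon T^p\dashrightarrow T^m$ is a dominant rational map and $p$ is arbitrary; it is again a dominant map to $X$. The following question comes from Draisma and Frenk \cite{DF}.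

\begin{quote}
\emph{Does every dominant rational map $\varphi$ into a unirational variety $X\subseteq T^n$ have a tropically surjective reparameterization?}
\end{quote}

There are good reasons to guess yes. The number $p$ of parameters is unbounded. The images of finitely many reparameterizations can be collected in the image of a single one (Lemma~\ref{lem:combine}). Every rational point of $\operatorname{Trop}(X)$ is reached by some reparameterization (Theorem~\ref{thm:finite}), and $\operatorname{Trop}(X)$ is a union of finitely many polyhedra. Nevertheless the answer is no: one map need not suffice for all points of a polyhedron.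

\subsection{Results}

Let $\Gamma=v(K^*)$ be the value group and $k=\mathcal O/\mathfrak m$ the residue field, where $\mathcal O=\{v\ge0\}$ and $\mathfrak m=\{v>0\}$. The field $k$ is algebraically closed, and $k=K$ if $v$ is trivial. \emph{We always give $k$ the trivial valuation.} In the next two theorems $N\ge3$ is a fixed integer with $\operatorname{char}k\nmid N$; one of $N=3$ and $N=4$ will always do.

\begin{theorem}\label{thm:surface}
Let $X=\{x_3=1+x_1^N+x_2^N\}\subset T^3$. It is a rational surface, parameterized birationally by $\varphi=(z_1,z_2,1+z_1^N+z_2^N)$. For every rational map $\psi\colon T^p\dashrightarrow X$ (any $p$, dominant or not) there is $\varepsilon_\psi>0$ such that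
\[
(\varepsilon,0,1)\in\operatorname{Trop}(X)\setminus\operatorname{Trop}(\psi)(\mathbb R^p)\qquad\text{for all }0<\varepsilon<\varepsilon_\psi .
\]
Hence no dominant rational map to $X$ is tropically surjective, and $\varphi$ has no tropically surjective reparameterization.
\end{theorem}

\begin{theorem}\label{thm:dim}
Let $0\le d\le n$.
\begin{enumerate}
\item If $d\le1$, every dominant rational map into a $d$-dimensional unirational $X\subseteq T^n$ has a tropically surjective reparameterization.
\item If $2\le d<n$, there is a $d$-dimensional rational $X\subset T^n$ that admits no tropically surjective rational map.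
\item If $2\le d=n$, then $X=T^n$ is tropically parameterized by the identity, but $\varphi=(z_1,\,1+z_1^N+z_2^N,\,z_3,\dots,z_n)\colon T^n\dashrightarrow T^n$ is dominant and has no tropically surjective reparameterization.
\end{enumerate}
Consequently, every dominant map into every $d$-dimensional unirational $X\subseteq T^n$ has a tropically surjective reparameterization if and only if $d\le1$; and every $d$-dimensional unirational $X\subseteq T^n$ has some tropically surjective dominant map if and only if $d\le1$ or $d=n$.
\end{theorem}

The next theorem is what survives in all dimensions.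

\begin{theorem}\label{thm:finite}
Let $\varphi\colon T^m\dashrightarrow X\subseteq T^n$ be dominant, and let $S\subset\operatorname{Trop}(X)$ be finite, with $S\subset\Gamma^n$ if $v$ is nontrivial and $S\subset\mathbb Q^n$ if $v$ is trivial. Then some reparameterization $\varphi\circ\alpha$, with $\alpha\colon T^p\dashrightarrow T^m$, satisfies $S\subset\operatorname{Trop}(\varphi\circ\alpha)(\mathbb R^p)$.
\end{theorem}

The obstruction behind Theorem~\ref{thm:surface} is local on $\operatorname{Trop}(X)$. For $w\in\mathbb R^n$, each nonzero $h\in K[x]$ has an initial form $\operatorname{in}_wh\in k[x]$, the reduction of its terms of least weight (Section~\ref{sec:initial}). The \emph{initial degeneration} $\operatorname{in}_wX$ is the common zero set, in the torus $T^n_k=(k^*)^n$, of the $\operatorname{in}_wh$ with $0\ne h\in I(X)$.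

\begin{theorem}\label{thm:obstruction}
If a subvariety $X\subseteq T^n$ has a tropically surjective rational map $\psi\colon T^p\dashrightarrow X$, then for every $w\in\operatorname{Trop}(X)$ the set $\operatorname{Trop}(\operatorname{in}_wX)$ is the union of the sets $\operatorname{Trop}(Z)$, where $Z$ runs over the unirational irreducible components of $\operatorname{in}_wX\subseteq T^n_k$.
\end{theorem}

Section~\ref{sec:hand} shows the mechanism of Theorem~\ref{thm:surface} in examples. Sections~\ref{sec:initial}--\ref{sec:counter} prove that theorem and parts (2), (3) of Theorem~\ref{thm:dim}; they use no results from tropical geometry. Sections~\ref{sec:combine} and~\ref{sec:positive} contain the positive results, and Section~\ref{sec:obstruction} proves Theorem~\ref{thm:obstruction}; there we rely on four standard theorems from \cite{MS}.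

\section{The surface by hand}\label{sec:hand}

In this section $v$ is trivial, $N\ge1$ is arbitrary, and $X$ and $\varphi$ are given by the formulas of Theorem~\ref{thm:surface}. For a polynomial $F$ and a weight $\xi$, the initial form $\operatorname{in}_\xi F$ is then simply the sum of the terms $c_\alpha t^\alpha$ of $F$ with $\xi\cdot\alpha$ minimal.

By Lemma~\ref{lem:tropX} below, $\operatorname{Trop}(X)$ is the set where $\min(0,Nw_1,Nw_2,w_3)$ is attained at least twice. It consists of six two-dimensional cones, one for each pair of the four entries. The three cones that involve $w_3$ form the graph $w_3=\min(0,Nw_1,Nw_2)$, which is the image of $\operatorname{Trop}(\varphi)$. The other three are vertical walls above the graph, and they meet along the ray spanned by $(0,0,1)$. We study the wall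
\[
W=\{(w_1,0,w_3):w_1\ge0,\ w_3\ge0\}.
\]

\begin{example}[$N=1$: the wall is covered]\label{ex:plane}
Use $x_1$ and $x_3$ as parameters: $\psi=(t_1,\,t_2-1-t_1,\,t_2)$. Then $\operatorname{Trop}(\psi)(\xi)=(\xi_1,\min(0,\xi_1,\xi_2),\xi_2)$ maps the quadrant $\xi_1,\xi_2\ge0$ onto $W$. The point $\xi_0=(0,1)$ goes to $(0,0,1)$, and the initial forms of the coordinates of $\psi$ at $\xi_0$ are $(a,b,c)=(t_1,-1-t_1,t_2)$. Two things are visible at $\xi_0$. First, $1+a+b=0$, as it must be: $\psi_3=1+\psi_1+\psi_2$ has weight $1$ while the three summands have weight $0$, so their initial forms cancel. Second, $a$ is not constant, and this is what lets the first coordinate of $\operatorname{Trop}(\psi)$ grow as $\xi$ leaves $\xi_0$.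
\end{example}

\begin{example}[$N=3$: the wall is only exhausted]\label{ex:cubic}
Let $\operatorname{char}K\ne3$. Solving for $x_2$ now requires a cube root, which we can only approximate. Put $B(t_1)=-1-t_1^3/3$, so that $1+t_1^3+B^3=-t_1^6/3-t_1^9/27$, and let $\alpha=(t_1,B(t_1)+t_2)$, a dominant map. The third coordinate of $\psi=\varphi\circ\alpha$ is
\[
\psi_3=(1+t_1^3+B^3)+3B^2t_2+3Bt_2^2+t_2^3 .
\]
It contains the monomials $t_1^6$ and $t_2$, and each of its monomials is divisible by one of these. So $\operatorname{Trop}(\psi)(\rho,\sigma)=(\rho,0,\min(6\rho,\sigma))$ for $\rho,\sigma>0$, and $\psi$ reaches the sector $0<w_3\le6w_1$ of $W$. It misses $(\varepsilon,0,1)$ for $0<\varepsilon<1/6$, because the third coordinate of $\operatorname{Trop}(\psi)(\rho,\sigma)$ is at most $6\rho$ for all $\rho,\sigma$ (Figure~\ref{fig:wall}).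

Since $3\ne0$ in $K$, the equation $\beta^3=-1-t_1^3$ can be solved coefficient by coefficient for $\beta\in K[[t_1]]$ with $\beta(0)=-1$. If $B$ is the truncation of $\beta$ below degree $j\geq 1$, then $1+t_1^3+B^3$ is nonzero (Lemma~\ref{lem:fermat}) of some order $m\ge j$, and the same computation gives the sector $0<w_3\le mw_1$. These sectors exhaust the interior of $W$. So the number $\varepsilon_\psi$ in Theorem~\ref{thm:surface} cannot be chosen independently of $\psi$.

The point $(0,0,1)$ can be reached too. Choose $a,b\in K^*$ with $1+a^3+b^3=0$ and let $\alpha=(a+t_1,b+t_2)$. Then $\psi_3=3a^2t_1+3b^2t_2+(\text{terms of degree}\ge2)$, so $\xi_0=(1,1)$ goes to $(0,0,1)$. But now the initial forms of $\psi_1,\psi_2$ at $\xi_0$ are the constants $a,b$, and the first coordinate $\min(0,\xi_1)$ of $\operatorname{Trop}(\psi)$ vanishes near $\xi_0$.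
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\fill[gray!25] (0,0) -- (1.92,3.2) -- (5,3.2) -- (5,0) -- cycle;
\draw[->] (0,0) -- (5.4,0) node[right] {$w_1$};
\draw[->] (0,0) -- (0,3.6) node[above] {$w_3$};
\draw (0,0) -- (1.92,3.2) node[above right] {$w_3=6w_1$};
\draw[dashed] (1.5,2.5) -- (5,2.5) node[right] {$w_3=1$};
\draw[very thick] (0,2.5) -- (1.5,2.5);
\fill (1.5,2.5) circle (1.6pt) node[below right] {$(\tfrac16,0,1)$};
\draw[fill=white] (0,2.5) circle (1.6pt) node[left] {$(0,0,1)$};
\end{tikzpicture}
\caption{The wall $w_2=0$, $w_1,w_3\ge0$ in the tropical variety of $x_3=1+x_1^3+x_2^3$ (axes not to the same scale). The reparameterization $z_1=t_1$, $z_2=-1-t_1^3/3+t_2$ reaches the shaded sector and misses the thick segment of points $(\varepsilon,0,1)$, $0<\varepsilon<1/6$. Other maps reach wider sectors, but each map misses an initial piece of this segment.}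
\label{fig:wall}
\end{figure}

The proof of Theorem~\ref{thm:surface} shows that for $N\ge3$ the two features of Example~\ref{ex:plane} exclude each other. Suppose that $\psi$ reaches $(\varepsilon,0,1)$ for arbitrarily small $\varepsilon$. Since $\operatorname{Trop}(\psi)$ has finitely many affine pieces, there is one point $\xi_0$ over $(0,0,1)$ from which the first coordinate can be made to grow (Lemma~\ref{lem:local}). The initial forms $a,b$ of $\psi_1,\psi_2$ at $\xi_0$ satisfy $1+a^N+b^N=0$ (Lemma~\ref{lem:inmap}), and $a$ is not constant. But the Fermat curve has only constant points over a field of rational functions (Lemma~\ref{lem:fermat}).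

\section{Initial forms}\label{sec:initial}

From now on $v$ is arbitrary. To define a leading coefficient of an element of $K^*$ multiplicatively we need a substitute for the powers of a uniformizer. The group $\mathcal O^*=\{c:v(c)=0\}$ is divisible, since an $r$th root of a unit is a unit and $K$ is algebraically closed. A divisible abelian group is injective, so the sequence $1\to\mathcal O^*\to K^*\to\Gamma\to0$ splits. Fix a homomorphism $s\colon\Gamma\to K^*$ with $v(s(\gamma))=\gamma$, and for $c\in K^*$ put
\[
\operatorname{ac}(c)=\overline{c/s(v(c))}\in k^*,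
\]
where the bar is reduction modulo $\mathfrak m$. The map $\operatorname{ac}\colon K^*\to k^*$ is a homomorphism, and $\operatorname{ac}(c)=\bar c$ for units $c$. It behaves as follows on sums.

\begin{quote}
$(\ast)$ Let $\delta\in\mathbb R$ and $c_1,\dots,c_l\in K$ with $v(c_j)\ge\delta$, and let $e=\sum\operatorname{ac}(c_j)$ over the $j$ with $v(c_j)=\delta$. If $e\ne0$, then $v(\sum c_j)=\delta$ and $\operatorname{ac}(\sum c_j)=e$. If $e=0$, then $v(\sum c_j)>\delta$.
\end{quote}
Indeed, if no $j$ has $v(c_j)=\delta$, then $e=0$ and $v(\sum c_j)>\delta$. Otherwise $\delta\in\Gamma$, and $e$ is the reduction of $s(\delta)^{-1}\sum c_j\in\mathcal O$.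

Let $0\ne F=\sum c_\alpha t^\alpha\in K[t_1,\dots,t_p]$ and $\xi\in\mathbb R^p$. An exponent $\alpha$ is \emph{minimizing} if $v(c_\alpha)+\xi\cdot\alpha=\operatorname{Trop}(F)(\xi)$. The \emph{initial form} of $F$ at $\xi$ is
\[
\operatorname{in}_\xi F=\sum_{\alpha\ \text{minimizing}}\operatorname{ac}(c_\alpha)\,t^\alpha\in k[t]\setminus\{0\}.
\]
The minimum defining $\operatorname{Trop}(F)(\xi)$ is attained once exactly when $\operatorname{in}_\xi F$ is a monomial, that is, a nonzero constant times some $t^\alpha$.

\begin{lemma}\label{lem:rules}
Let $\xi\in\mathbb R^p$, and let $F,H,F_1,\dots,F_l\in K[t]$ be nonzero.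
\begin{enumerate}
\item[(a)] \emph{(Sums.)} Suppose $\operatorname{Trop}(F_j)(\xi)\ge M$ for all $j$, and let $E=\sum\operatorname{in}_\xi F_j$ over the $j$ with equality. If $E\ne0$, then $\sum F_j\ne0$, $\operatorname{Trop}(\sum F_j)(\xi)=M$ and $\operatorname{in}_\xi(\sum F_j)=E$. If $E=0$, then $\sum F_j=0$ or $\operatorname{Trop}(\sum F_j)(\xi)>M$.
\item[(b)] \emph{(Products.)} $\operatorname{Trop}(FH)(\xi)=\operatorname{Trop}(F)(\xi)+\operatorname{Trop}(H)(\xi)$ and $\operatorname{in}_\xi(FH)=\operatorname{in}_\xi F\cdot\operatorname{in}_\xi H$.
\item[(c)] \emph{(Small displacements.)} $\operatorname{Trop}(F)(\xi+\eta)=\operatorname{Trop}(F)(\xi)+\operatorname{Trop}(\operatorname{in}_\xi F)(\eta)$ for all $\eta$ in a neighborhood of $0$.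
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $c_{j\gamma}$, $C_\gamma=\sum_jc_{j\gamma}$ and $e_\gamma$ be the coefficients of $t^\gamma$ in $F_j$, $\sum F_j$ and $E$. Then $v(c_{j\gamma})\ge M-\xi\cdot\gamma$, with equality exactly when $\operatorname{Trop}(F_j)(\xi)=M$ and $\gamma$ is minimizing for $F_j$; so $e_\gamma$ is the sum of the $\operatorname{ac}(c_{j\gamma})$ over the $j$ with equality. By $(\ast)$, if $e_\gamma\ne0$ then $v(C_\gamma)+\xi\cdot\gamma=M$ and $\operatorname{ac}(C_\gamma)=e_\gamma$, and if $e_\gamma=0$ then $v(C_\gamma)+\xi\cdot\gamma>M$.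

(b) Write $F=\sum c_\alpha t^\alpha$, $H=\sum d_\beta t^\beta$, with minima $M,M'$ at $\xi$. Apply (a) to the monomials $c_\alpha d_\beta t^{\alpha+\beta}$ with $c_\alpha d_\beta\neq0$, whose sum is $FH$. Each has tropical value at least $M+M'$, with equality exactly when $\alpha$ and $\beta$ are both minimizing. Hence $E=\sum\operatorname{ac}(c_\alpha)\operatorname{ac}(d_\beta)t^{\alpha+\beta}$ over such pairs, which is $\operatorname{in}_\xi F\cdot\operatorname{in}_\xi H\ne0$.

(c) The finitely many non-minimizing exponents exceed the minimum $M$ at $\xi$ by a positive amount, so for small $\eta$ the minimum at $\xi+\eta$ is attained among the exponents $\alpha$ that are minimizing at $\xi$. It equals $M+\min_\alpha\eta\cdot\alpha$ over these $\alpha$, and this is $M+\operatorname{Trop}(\operatorname{in}_\xi F)(\eta)$ because $k$ is trivially valued.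
\end{proof}

For $r=F/G\in K(t)^*$ put $\operatorname{in}_\xi r=\operatorname{in}_\xi F/\operatorname{in}_\xi G\in k(t)^*$. By (b), $FG'=F'G$ implies $\operatorname{in}_\xi F\operatorname{in}_\xi G'=\operatorname{in}_\xi F'\operatorname{in}_\xi G$, so this is well defined. All three rules hold for nonzero rational functions: (b) and (c) by applying them to numerators and denominators, and (a) by writing $r_j=F_j/G$ with a common denominator and applying (a) to the $F_j$ with the bound $M+\operatorname{Trop}(G)(\xi)$.

For a rational map $\psi=(\psi_1,\dots,\psi_n)\colon T^p\dashrightarrow T^n$ we obtain a rational map over $k$,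
\[
\operatorname{in}_\xi\psi=(\operatorname{in}_\xi\psi_1,\dots,\operatorname{in}_\xi\psi_n)\colon T^p_k\dashrightarrow T^n_k .
\]
The next lemma says that this map carries both kinds of information seen in Example~\ref{ex:plane}: the local shape of $\operatorname{Trop}(\psi)$, and the initial forms of the equations that $\psi$ satisfies.

\begin{lemma}\label{lem:inmap}
Let $\psi\colon T^p\dashrightarrow T^n$ be a rational map, $\xi_0\in\mathbb R^p$, $w=\operatorname{Trop}(\psi)(\xi_0)$ and $\psi^0=\operatorname{in}_{\xi_0}\psi$.
\begin{enumerate}
\item[(i)] $\operatorname{Trop}(\psi)(\xi_0+\eta)=w+\operatorname{Trop}(\psi^0)(\eta)$ for all $\eta$ in a neighborhood of $0$.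
\item[(ii)] If $0\ne h\in K[x_1,\dots,x_n]$ and $h(\psi)=0$, then $(\operatorname{in}_wh)(\psi^0)=0$.
\end{enumerate}
\end{lemma}

\begin{proof}
Part (i) is rule (c). For (ii) write $h=\sum c_\beta x^\beta$. By rule (b), the summand $c_\beta\psi^\beta$ of $h(\psi)$ has tropical value $v(c_\beta)+w\cdot\beta$ at $\xi_0$ and initial form $\operatorname{ac}(c_\beta)(\psi^0)^\beta$. Apply rule (a) with $M=\operatorname{Trop}(h)(w)$: then $E=(\operatorname{in}_wh)(\psi^0)$, and $E=0$ because the sum $h(\psi)$ is zero.
\end{proof}

\begin{corollary}\label{cor:incl}
If $\psi\colon T^p\dashrightarrow X\subseteq T^n$ is a rational map, then $\operatorname{Trop}(\psi)(\mathbb R^p)\subseteq\operatorname{Trop}(X)$.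
\end{corollary}

\begin{proof}
Let $w=\operatorname{Trop}(\psi)(\xi_0)$ and $0\ne h\in I(X)$. A monomial does not vanish at $\psi^0$, whose coordinates are nonzero. So $\operatorname{in}_wh$ is not a monomial, by Lemma~\ref{lem:inmap}(ii).
\end{proof}

To apply Lemma~\ref{lem:inmap} we need a single point $\xi_0$ over $w$ near which a given direction $\eta$ is visible. What we are given is weaker: preimages of points $w+\varepsilon_i\eta$ that tend to $w$. These preimages need not converge or even stay bounded. The remedy is that $\operatorname{Trop}(\psi)$ has finitely many affine pieces, each defined on a polyhedron, that is, on the solution set of finitely many weak linear inequalities. We use the standard fact that the image of a polyhedron under an affine map is a polyhedron, in particular closed.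

\begin{lemma}\label{lem:local}
Let $\psi\colon T^p\dashrightarrow T^n$ be a rational map.
\begin{enumerate}
\item[(i)] $\mathbb R^p$ is a finite union of polyhedra on each of which $\operatorname{Trop}(\psi)$ is affine. In particular $\operatorname{Trop}(\psi)(\mathbb R^p)$ is closed.
\item[(ii)] Let $w,\eta\in\mathbb R^n$ and let $\varepsilon_1>\varepsilon_2>\dots$ tend to $0$, with $w+\varepsilon_i\eta\in\operatorname{Trop}(\psi)(\mathbb R^p)$ for all $i$. Then there is $\xi_0\in\mathbb R^p$ with $\operatorname{Trop}(\psi)(\xi_0)=w$ and $\eta\in\operatorname{Trop}(\operatorname{in}_{\xi_0}\psi)(\mathbb R^p)$.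
\end{enumerate}
\end{lemma}

\begin{proof}
(i) For a polynomial $F=\sum c_\alpha t^\alpha$ and $\alpha$ with $c_\alpha\ne0$, the set of $\xi$ at which $\alpha$ is minimizing is the polyhedron $v(c_\alpha)+\xi\cdot\alpha\le v(c_\beta)+\xi\cdot\beta$ for all $\beta$ with $c_\beta\ne0$. These polyhedra cover $\mathbb R^p$, and $\operatorname{Trop}(F)$ is affine on each. Choose one such polyhedron for each numerator and each denominator of $\psi$, in all possible ways, and intersect.

(ii) For one polyhedron $P$ from (i), the image $\operatorname{Trop}(\psi)(P)$ contains $w+\varepsilon_i\eta$ for infinitely many $i$. The image is closed, so it contains $w$. Fix one such $i$, and choose $\xi_0,\xi_1\in P$ mapping to $w$ and $w+\varepsilon_i\eta$. Since $P$ is convex and $\operatorname{Trop}(\psi)$ is affine on it, Lemma~\ref{lem:inmap}(i) gives, for small $\sigma>0$,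
\[
w+\sigma\varepsilon_i\eta=\operatorname{Trop}(\psi)\bigl(\xi_0+\sigma(\xi_1-\xi_0)\bigr)=w+\operatorname{Trop}(\operatorname{in}_{\xi_0}\psi)\bigl(\sigma(\xi_1-\xi_0)\bigr).
\]
Over the trivially valued field $k$, tropicalizations are differences of minima of linear functions and so commute with positive scalars. Hence $\eta=\operatorname{Trop}(\operatorname{in}_{\xi_0}\psi)\bigl((\xi_1-\xi_0)/\varepsilon_i\bigr)$.
\end{proof}

\section{Rational functions on the Fermat curve}\label{sec:fermat}

\begin{lemma}\label{lem:fermat}
Let $N\ge3$ and $\operatorname{char}k\nmid N$. If $a,b\in k(t_1,\dots,t_p)$ satisfy $1+a^N+b^N=0$, then $a,b\in k$.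
\end{lemma}

\begin{proof}
If one of $a,b$ lies in $k$, the other is algebraic over $k$ and so lies in $k$. Suppose $a\notin k$.

\emph{Reduction to one variable.} Write $a=a_1/a_2$, $b=b_1/b_2$ with polynomials, and let $D=a_2b_2$. If $a$ took one value $c$ at all points of $k^p$ where $D\ne0$, then $(a_1-ca_2)D$ would vanish on $k^p$, forcing $a=c$ because $k$ is infinite. So there are $P,Q\in k^p$ with $D(P)D(Q)\ne0$ and $a(P)\ne a(Q)$. Substituting $t=P+\sigma(Q-P)$ gives a solution in $k(\sigma)$ whose first entry is nonconstant; then the second entry is nonconstant as well. Writing the entries as $A/C$, $B/C$ with $\gcd(A,B,C)=1$, we obtain nonzero polynomials $A,B,C\in k[\sigma]$, not all constant, with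
\begin{equation}\label{eq:fermat}
A^N+B^N+C^N=0 .
\end{equation}
They are pairwise coprime, since an irreducible factor of two of them divides the third by \eqref{eq:fermat}. Among all triples of nonzero, pairwise coprime, not all constant polynomials satisfying \eqref{eq:fermat}, take one with $S=\deg A+\deg B+\deg C$ minimal; then $S>0$.

\emph{Wronskians.} Differentiate \eqref{eq:fermat} and divide by $N$, which is nonzero in $k$:
\begin{equation}\label{eq:deriv}
A^{N-1}A'+B^{N-1}B'+C^{N-1}C'=0 .
\end{equation}
Let $W(U,V)=UV'-U'V$. Taking $C'$ times \eqref{eq:fermat} minus $C$ times \eqref{eq:deriv}, and $B'$ times \eqref{eq:fermat} minus $B$ times \eqref{eq:deriv}, we get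
\begin{equation}\label{eq:wr}
A^{N-1}W(A,C)=-B^{N-1}W(B,C),\qquad A^{N-1}W(A,B)=-C^{N-1}W(C,B).
\end{equation}
As $W(C,B)=-W(B,C)$, either none or all of $W(A,B)$, $W(A,C)$, $W(B,C)$ vanish.

\emph{None vanishes.} By coprimality, \eqref{eq:wr} gives $A^{N-1}\mid W(B,C)$, $B^{N-1}\mid W(A,C)$ and $C^{N-1}\mid W(A,B)$. Since $\deg W(U,V)\le\deg U+\deg V-1$, adding the three resulting inequalities between degrees gives $(N-1)S\le2S-3$, that is, $(N-3)S\le-3$. This is impossible for $N\ge3$.

\emph{All vanish.} From $BC'=B'C$ and coprimality, $C\mid C'$, so $C'=0$ by degree. Then $B'C=0$, and $A'C=AC'=0$, so $A'=B'=0$. In characteristic $0$ all three polynomials are constant, contrary to $S>0$. In characteristic $\ell>0$ they are polynomials in $\sigma^\ell$, and since every element of $k$ is an $\ell$th power we can write $A=A_1^\ell$, $B=B_1^\ell$, $C=C_1^\ell$. Then $(A_1^N+B_1^N+C_1^N)^\ell=0$, so $A_1,B_1,C_1$ is a nonzero, pairwise coprime, not all constant solution with degree sum $S/\ell<S$. This contradicts minimality.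
\end{proof}

\begin{remark}\label{rem:N}
The hypotheses on $N$ enter the proofs of Theorems~\ref{thm:surface} and~\ref{thm:dim} only through Lemma~\ref{lem:fermat}. The lemma fails for $N=1$, where $(a,b)=(t,-1-t)$ is a solution, and for $N=2$, $\operatorname{char}k\ne2$, where $(a,b)=\bigl(i\frac{1-t^2}{1+t^2},\,i\frac{2t}{1+t^2}\bigr)$ with $i^2=-1$ is one. The condition $\operatorname{char}k\nmid N$ is of a different kind. If $\operatorname{char}k=\ell>0$ and $N=\ell^eN'$ with $\ell\nmid N'$, then $1+a^N+b^N=(1+a^{N'}+b^{N'})^{\ell^e}$, so the conclusion of the lemma holds for $N$ exactly when $N'\ge3$. For instance it fails for $\ell=N=3$ and holds for $\ell=2$, $N=6$.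
\end{remark}

\section{Counterexamples in dimension two and higher}\label{sec:counter}

\begin{lemma}\label{lem:tropX}
Let $N\ge1$, $g=x_3-1-x_1^N-x_2^N$ and $X=\{g=0\}\subset T^3$. Then $X$ is a rational surface, parameterized birationally by $\varphi=(z_1,z_2,1+z_1^N+z_2^N)$; $I(X)=(g)$; $\operatorname{in}_wX$ is the zero set of $\operatorname{in}_wg$ in $T^3_k$; and $\operatorname{Trop}(X)$ is the set of $w$ where $\min(0,Nw_1,Nw_2,w_3)$ is attained at least twice.
\end{lemma}

\begin{proof}
The map $\varphi$ is an isomorphism from the nonempty open set $V=\{1+z_1^N+z_2^N\ne0\}\subset T^2$ onto $X$, with inverse $(x_1,x_2,x_3)\mapsto(x_1,x_2)$. Given $h\in I(X)$, divide by $g$, which is monic of degree one in $x_3$: $h=gH+R(x_1,x_2)$. Then $R$ vanishes on $V$, so $R=0$. For $H\ne0$ we have $\operatorname{in}_w(gH)=\operatorname{in}_wg\cdot\operatorname{in}_wH$, which gives the claim on $\operatorname{in}_wX$. A factor of a monomial in $k[x]$ is a monomial, so if $\operatorname{in}_wg$ is not a monomial, then no $\operatorname{in}_w(gH)$ is. Thus $w\in\operatorname{Trop}(X)$ if and only if the minimum in $\operatorname{Trop}(g)(w)=\min(w_3,0,Nw_1,Nw_2)$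 is attained twice; here $v(\pm1)=0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:surface}]
The first claim is in Lemma~\ref{lem:tropX}, which also shows $(\varepsilon,0,1)\in\operatorname{Trop}(X)$ for every $\varepsilon>0$: the minimum of $0,N\varepsilon,0,1$ is attained twice.

Let $\psi\colon T^p\dashrightarrow X$ be a rational map. If no $\varepsilon_\psi$ exists, there are $\varepsilon_1>\varepsilon_2>\dots$ tending to $0$ with $(\varepsilon_i,0,1)\in\operatorname{Trop}(\psi)(\mathbb R^p)$. Lemma~\ref{lem:local}(ii) with $w=(0,0,1)$ and $\eta=(1,0,0)$ gives $\xi_0$ with $\operatorname{Trop}(\psi)(\xi_0)=w$ such that $\operatorname{in}_{\xi_0}\psi=(a,b,c)$ has $\eta$ in the image of its tropicalization. At $w$ the terms $x_3,1,x_1^N,x_2^N$ of $g$ have weights $1,0,0,0$, so $\operatorname{in}_wg=-(1+x_1^N+x_2^N)$. Lemma~\ref{lem:inmap}(ii) applied to $g(\psi)=0$ gives $1+a^N+b^N=0$ in $k(t)$. By Lemma~\ref{lem:fermat}, $a\in k^*$, so $\operatorname{Trop}(a)$ is identically $0$. But $\operatorname{Trop}(a)$ takes the value $\eta_1=1$, a contradiction.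

So no rational map to $X$ is tropically surjective, and every reparameterization of $\varphi$ is such a map.
\end{proof}

Both higher-dimensional statements reduce to the surface, which we keep calling $X$.

\begin{proof}[Proof of Theorem~\ref{thm:dim}(2)]
Let
\[
X'=X\times T^{d-2}\times\{(1,\dots,1)\}\subset T^3\times T^{d-2}\times T^{n-d-1}=T^n ,
\]
a rational variety of dimension $d$. We claim that $w'=(\varepsilon,0,1,0,\dots,0)\in\operatorname{Trop}(X')$ for $\varepsilon>0$. Otherwise some nonzero $h\in I(X')$ has a single term of least weight at $w'$. Let $h_1=h(x_1,x_2,x_3,1,\dots,1)$, which lies in $I(X)$ because $X\times\{(1,\dots,1)\}\subseteq X'$. It is the sum of the monomials obtained from the terms of $h$ by setting $x_4=\dots=x_n=1$, and each has the same weight at $(\varepsilon,0,1)$ as the original term at $w'$. By Lemma~\ref{lem:rules}(a), $h_1\ne0$ and its initial form at $(\varepsilon,0,1)$ is a monomial, contradicting $(\varepsilon,0,1)\in\operatorname{Trop}(X)$.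

If $\psi\colon T^p\dashrightarrow X'$ were tropically surjective, then $(\psi_1,\psi_2,\psi_3)\colon T^p\dashrightarrow X$ would reach $(\varepsilon,0,1)$ for all $\varepsilon>0$, against Theorem~\ref{thm:surface}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:dim}(3)]
We have $I(T^n)=0$, so $\operatorname{Trop}(T^n)=\mathbb R^n$, and the tropicalization of the identity is the identity. The map $\varphi=(\varphi_1,\dots,\varphi_n)$ is dominant: $z_2$ is a root of $Y^N+1+\varphi_1^N-\varphi_2$, so $K(z_1,\dots,z_n)$ is algebraic over $K(\varphi_1,\dots,\varphi_n)$, and the $\varphi_i$ are algebraically independent.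

Let $\alpha\colon T^p\dashrightarrow T^n$ be dominant with $\operatorname{Trop}(\varphi\circ\alpha)(\mathbb R^p)=\mathbb R^n$. The coordinate $\alpha_2$ is not visible in $\varphi\circ\alpha$, so we restore it: let $\psi=(\alpha_1,\alpha_2,1+\alpha_1^N+\alpha_2^N)\colon T^p\dashrightarrow X$. Given $\varepsilon>0$, choose $\xi$ with $\operatorname{Trop}(\varphi\circ\alpha)(\xi)=(\varepsilon,1,0,\dots,0)$. Then $\operatorname{Trop}(\psi)(\xi)=(\varepsilon,\mu,1)$ for some $\mu\in\mathbb R$, and by Corollary~\ref{cor:incl} and Lemma~\ref{lem:tropX} the minimum of $0,N\varepsilon,N\mu,1$ is attained twice. If $\mu<0$ it is attained only by $N\mu$, and if $\mu>0$ only by $0$. So $\mu=0$, and $\psi$ reaches $(\varepsilon,0,1)$ for all $\varepsilon>0$, against Theorem~\ref{thm:surface}.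
\end{proof}

\section{Combining parameterizations}\label{sec:combine}

The positive results are proved by finding finitely many maps $\lambda_j$ into $T^m$, usually not dominant, such that the composites $\varphi\circ\lambda_j$ together reach the desired set. We need to replace the $\lambda_j$ by one dominant map. The tool is that a variable of very large weight behaves as if it were zero.

\begin{lemma}\label{lem:spec}
Let $t$ and $u$ be disjoint finite tuples of variables, let $R\subset K(t,u)$ be the ring of quotients $A/B$ of polynomials with $B(t,0)\ne0$, and let $r\mapsto r|_{u=0}$ be the ring homomorphism $R\to K(t)$, $A/B\mapsto A(t,0)/B(t,0)$. If $r\in R$ and $r|_{u=0}\ne0$, then for each weight $\xi$ on $t$ and all large $M$,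
\[
\operatorname{Trop}(r)(\xi,M,\dots,M)=\operatorname{Trop}(r|_{u=0})(\xi).
\]
\end{lemma}

\begin{proof}
Write $r=A/B$ with $B(t,0)\neq 0$; then also $A(t,0)\ne0$. A term $ct^\alpha u^\gamma$ of $A$ with $\gamma\ne0$ has weight $v(c)+\xi\cdot\alpha+M|\gamma|$, which tends to $\infty$ with $M$. So for large $M$ the minimum is attained among the terms of $A(t,0)$. The same holds for $B$.
\end{proof}

\begin{lemma}\label{lem:combine}
Let $\varphi=(f_1/g_1,\dots,f_n/g_n)\colon T^m\dashrightarrow X$ be dominant, and let $\lambda_j\colon T^{p_j}\dashrightarrow T^m$ $(1\le j\le q)$ be rational maps, not necessarily dominant, with $f_i(\lambda_j)\ne0$ and $g_i(\lambda_j)\ne0$ for all $i,j$. Then there is a dominant $\alpha\colon T^p\dashrightarrow T^m$ with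
\[
\operatorname{Trop}(\varphi\circ\alpha)(\mathbb R^p)\supseteq\bigcup_{j=1}^q\operatorname{Trop}(\varphi\circ\lambda_j)(\mathbb R^{p_j}).
\]
\end{lemma}

\begin{proof}
Take independent variables $t^{(j)}$ ($p_j$ of them for each $j$), $y=(y_1,\dots,y_m)$ and $u_0,\dots,u_q$, put $\lambda_0=y$, and let $\alpha$ be the weighted average
\[
\alpha=\frac{u_0y+u_1\lambda_1(t^{(1)})+\dots+u_q\lambda_q(t^{(q)})}{u_0+u_1+\dots+u_q}.
\]
The summand $u_0y$ is there to make $\alpha$ dominant. Fix $j\in\{0,\dots,q\}$ and apply Lemma~\ref{lem:spec} with the $u_i$, $i\ne j$, as the variables that are set to zero. The coordinates of $\alpha$ lie in the ring $R$, because $u_0+\dots+u_q$ specializes to $u_j\ne0$ and the denominators of the $\lambda_i$ do not involve $u_0,\dots,u_q$. They specialize to the coordinates of $\lambda_j$. Hence for each polynomial $h$ in $m$ variables, $h(\alpha)\in R$ specializes to $h(\lambda_j)$.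

For $j=0$ this shows that $h\ne0$ implies $h(\alpha)\ne0$, since $h(y)\ne0$. So $\alpha$ has nonzero coordinates and is dominant. For $j\ge1$ and $\xi\in\mathbb R^{p_j}$, give $t^{(j)}$ the weight $\xi$, the $u_i$ with $i\ne j$ the weight $M$, and all other variables the weight $0$. For $h\in\{f_i,g_i\}$ we have $h(\lambda_j)\ne0$ by hypothesis, so for large $M$ the value of $\operatorname{Trop}(h(\alpha))$ at this weight is $\operatorname{Trop}(h(\lambda_j))(\xi)$. Thus $\operatorname{Trop}(\varphi\circ\alpha)$ takes the value $\operatorname{Trop}(\varphi\circ\lambda_j)(\xi)$.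
\end{proof}

\section{Finite sets of points, and curves}\label{sec:positive}

To construct the maps $\lambda_j$ we lift tropical points to points of $X$. We use two facts from \cite[\S3.2]{MS}.
\begin{enumerate}
\item[(F1)] \emph{Fundamental Theorem} \cite[Theorem~3.2.3]{MS}. Over an algebraically closed field $L$ with a nontrivial valuation $v$, the set $\operatorname{Trop}(Y)$ is the closure of $v(Y(L))$ in $\mathbb R^n$. If $Y$ is irreducible and $w\in\operatorname{Trop}(Y)\cap v(L^*)^n$, then $\{x\in Y(L):v(x)=w\}$ is Zariski dense in $Y$.
\item[(F2)] \emph{Field extension} \cite[Theorem~3.2.4]{MS}. If $L/K$ is an extension of valued fields, then $\operatorname{Trop}(X_L)=\operatorname{Trop}(X)$.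
\end{enumerate}
Since (F1) needs a nontrivial valuation, we fix the following field. If $v$ is nontrivial, $L=K$. If $v$ is trivial, $L$ is an algebraic closure of the field $K((\theta))$ of Laurent series, with the unique extension $v$ of the $\theta$-adic valuation; it is trivial on $K$ and has value group $\mathbb Q$. As $K$ is algebraically closed, $X_L$ is irreducible of the same dimension as $X$, and a dominant $\varphi$ stays dominant over $L$.

\begin{proof}[Proof of Theorem~\ref{thm:finite}]
Write $\varphi=(f_i/g_i)_i$ and let $\mathcal H$ be the set of the $f_i$, the $g_i$ and the coordinate functions on $T^m$. By Lemma~\ref{lem:combine} it suffices to find, for each $w\in S$, a rational map $\lambda\colon T^1\dashrightarrow T^m$ with $h(\lambda)\ne0$ for $h\in\mathcal H$ and $w\in\operatorname{Trop}(\varphi\circ\lambda)(\mathbb R)$.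

Let $U\subseteq T^m_L$ be the open set where all $f_i,g_i$ are nonzero. By Chevalley's theorem, the image $\varphi(U)$ of the dominant morphism $U\to X_L$ contains a dense open subset of $X_L$. The hypothesis on $S$ says $w\in v(L^*)^n$, and $w\in\operatorname{Trop}(X_L)$ by (F2). By the density statement in (F1) there is $\tau\in U(L)$ with $v(\varphi(\tau))=w$.

If $v$ is nontrivial on $K$, then $\tau\in T^m$, and we take for $\lambda$ the constant map with value $\tau$. Then $\operatorname{Trop}(\varphi\circ\lambda)$ is constant with value $w$.

If $v$ is trivial on $K$, the point $\tau$ is not defined over $K$, and we approximate it by a rational curve. The coordinates of $\tau$ lie in a finite extension $F$ of $K((\theta))$. The field $F$ is complete and discretely valued; its residue field is finite over $K$, hence equal to $K$; and $K\subset F$ is a set of representatives of the residue classes. So every element of $F$ has a unique Laurent expansion in a uniformizer $\varpi$ with coefficients in $K$, that is, $F=K((\varpi))$, with $\rho=v(\varpi)>0$. Polynomials are continuous and $h(\tau)\ne0$ for $h\in\mathcal H$.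 Truncating the coordinates of $\tau$ at a high order therefore gives $\lambda\in K[t^{\pm1}]^m$ with $v\bigl(h(\lambda(\varpi))-h(\tau)\bigr)>v(h(\tau))$, hence $v\bigl(h(\lambda(\varpi))\bigr)=v(h(\tau))<\infty$, for all $h\in\mathcal H$. In particular $h(\lambda)\ne0$. For a nonzero Laurent polynomial $H\in K[t^{\pm1}]$ with least exponent $e$, both $\operatorname{Trop}(H)(\rho)$ and $v(H(\varpi))$ equal $e\rho$, as $\rho>0$ and $v$ is trivial on $K$. Taking $H=f_i(\lambda)$ and $H=g_i(\lambda)$ we get $\operatorname{Trop}(\varphi\circ\lambda)(\rho)=v(\varphi(\tau))=w$.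
\end{proof}

For curves one can do better than point by point. A rational function of one variable is a product of linear factors $t-a_l$, and cancellation occurs only when $t$ is close to one of finitely many points $a_l$. Centering the parameter at each $a_l$ in turn removes all of it. In Example~\ref{ex:line} the centers are $0$ and $-1$, with maps $(t,1+t)$ and $(t-1,t)$; the second covers the ray that the first misses.

\begin{proof}[Proof of Theorem~\ref{thm:dim}(1)]
Let $\varphi=(f_i/g_i)_i\colon T^m\dashrightarrow X$ be dominant.

If $d=0$, then $X=\{c\}$ is a point. The polynomials $x_i-c_i\in I(X)$ force $w_i=v(c_i)$ for $w\in\operatorname{Trop}(X)$, so $\operatorname{Trop}(X)=\{v(c)\}$. The map $\varphi$ is constant with value $c$, so it is itself tropically surjective.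

Let $d=1$. First we cut the source down to a line. As $\varphi$ is dominant onto a curve, there are $P,Q\in T^m$ at which all $f_i,g_i$ are nonzero and $\varphi(P)\ne\varphi(Q)$. Let $\lambda(t)=P+t(Q-P)$. The coordinates of $\lambda$ and the polynomials $f_i(\lambda)$, $g_i(\lambda)$ are nonzero at $t=0$, so $r=\varphi\circ\lambda\colon T^1\dashrightarrow X$ is defined, and it is nonconstant since $r(0)\ne r(1)$. Factor
\[
r_i=c_i\prod_{l=1}^q(t-a_l)^{m_{il}},\qquad c_i\in K^*,\ m_{il}\in\mathbb Z,
\]
where $a_1,\dots,a_q\in K$ are distinct and each $a_l$ is a zero or pole of some $r_i$. Then $q\ge1$. Put $\lambda_j(t)=\lambda(a_j+t)$; these maps satisfy the hypothesis of Lemma~\ref{lem:combine}. Since $\operatorname{Trop}(t+a)(\rho)=\min(\rho,v(a))$, also for $a=0$, we have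
\begin{equation}\label{eq:Rj}
R_j(\rho):=\operatorname{Trop}(\varphi\circ\lambda_j)(\rho)=\Bigl(v(c_i)+\sum_{l=1}^qm_{il}\min\bigl(\rho,v(a_j-a_l)\bigr)\Bigr)_{i=1,\dots,n}.
\end{equation}

We claim $\operatorname{Trop}(X)\subseteq\bigcup_jR_j(\mathbb R)$. The union is closed by Lemma~\ref{lem:local}(i), and $\operatorname{Trop}(X)$ is the closure of $v(X(L))$ by (F1) and (F2). So it suffices to show that $v(x)$ lies in the union for $x\in X(L)$. Over $L$, the map $r$ extends to a morphism $\mathbb P^1\to(\mathbb P^1)^n$, whose image is closed because $\mathbb P^1$ is projective. The image contains infinitely many points of the irreducible curve $X_L$, since $r$ is nonconstant and maps into $X$; so it contains $X_L$. Thus $x=r(\tau)$ with $\tau\in\mathbb P^1(L)$, and $\tau\notin\{a_1,\dots,a_q\}$ because all $x_i$ lie in $L^*$.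

Suppose $\tau=\infty$. Since $r_i(\infty)\in L^*$, we have $\sum_lm_{il}=0$ and $x_i=c_i$ for all $i$. For $\rho\le\min_lv(a_1-a_l)$, formula \eqref{eq:Rj} gives $R_1(\rho)=(v(c_i)+\rho\sum_lm_{il})_i=v(x)$.

Suppose $\tau\in L$. Choose $j$ with $\rho:=v(\tau-a_j)\in\mathbb R$ maximal, so that $a_j$ is a center nearest to $\tau$. We show $v(\tau-a_l)=\min(\rho,v(a_j-a_l))$ for all $l$. Write $\tau-a_l=(\tau-a_j)+(a_j-a_l)$. If the two summands have different valuations, the sum has the smaller one. If both have valuation $\rho$, then $v(\tau-a_l)\ge\rho$, and $v(\tau-a_l)\le\rho$ by the choice of $j$. Hence $v(x_i)=v(c_i)+\sum_lm_{il}v(\tau-a_l)$ is the $i$th coordinate of $R_j(\rho)$. This proves the claim.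

Lemma~\ref{lem:combine} gives a dominant $\alpha$ with $\operatorname{Trop}(\varphi\circ\alpha)(\mathbb R^p)\supseteq\bigcup_jR_j(\mathbb R)\supseteq\operatorname{Trop}(X)$, and Corollary~\ref{cor:incl} gives the reverse inclusion.
\end{proof}

\begin{proof}[Proof of the two equivalences in Theorem~\ref{thm:dim}]
For $d\le1$ both statements hold by (1), since a reparameterization of a dominant map is dominant. For $2\le d<n$ both fail for the rational variety in (2). For $2\le d=n$ the only $d$-dimensional subvariety is $T^n$; by (3) the first statement fails and the second holds.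
\end{proof}

\section{The general obstruction}\label{sec:obstruction}

The proof of Theorem~\ref{thm:surface} looked at one point $w$ and one direction $\eta$. We now consider all directions at $w$ at once. For a subvariety $X\subseteq T^n$ and $w\in\operatorname{Trop}(X)$ let
\[
\operatorname{star}_w=\{\eta\in\mathbb R^n:\ w+\varepsilon\eta\in\operatorname{Trop}(X)\text{ for all small }\varepsilon>0\}.
\]
A polyhedral complex is a finite set of polyhedra, its cells, closed under taking faces, in which any two cells meet in a common face; it is pure of dimension $d$ if every cell lies in a $d$-dimensional cell and no cell has larger dimension. We use two more facts.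
\begin{enumerate}
\item[(F3)] \cite[Theorem~3.3.5]{MS}. If $Y$ is an irreducible subvariety of a torus over an algebraically closed valued field, then $\operatorname{Trop}(Y)$ is the union of the cells of a polyhedral complex that is pure of dimension $\dim Y$. (For a trivial valuation, pass to a nontrivially valued extension by (F2).)
\item[(F4)] \cite[Lemma~3.3.6]{MS}. $\operatorname{Trop}(\operatorname{in}_wX)=\operatorname{star}_w$ for $w\in\operatorname{Trop}(X)$.
\end{enumerate}
In (F4) it does not matter whether the left side is computed from the ideal of Laurent polynomials generated by the $\operatorname{in}_wh$ or from its radical, since $\operatorname{in}_\eta(f^r)=(\operatorname{in}_\eta f)^r$ is a monomial exactly when $\operatorname{in}_\eta f$ is. We also use that $Y\subseteq Y'$ implies $I(Y')\subseteq I(Y)$ and hence $\operatorname{Trop}(Y)\subseteq\operatorname{Trop}(Y')$.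

\begin{proof}[Proof of Theorem~\ref{thm:obstruction}]
Let $d=\dim X$, and take a complex for $X$ as in (F3).

\emph{The star is a finite union of $d$-dimensional convex cones.} If $P$ is a cell containing $w$, then $\mathbb R_{\ge0}(P-w)\subseteq\operatorname{star}_w$ by convexity of $P$. Conversely, for $\eta\in\operatorname{star}_w$ some cell $P$ contains $w+\varepsilon\eta$ for arbitrarily small $\varepsilon>0$; then $w\in P$, as $P$ is closed, and $\eta\in\mathbb R_{\ge0}(P-w)$. By purity the cones of the $d$-dimensional cells containing $w$ suffice. It follows that every irreducible component $Z$ of $\operatorname{in}_wX$ has dimension at most $d$: by (F3) and (F4), $\operatorname{Trop}(Z)$ contains a polyhedron of dimension $\dim Z$ and lies in $\operatorname{star}_w$.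

\emph{Unirational subvarieties that cover the star.} An initial form $\operatorname{in}_\xi F$ is determined by its set of exponents, so each polynomial has finitely many initial forms, and only finitely many maps $\operatorname{in}_{\xi_0}\psi$ occur as $\xi_0$ runs over the preimages of $w$ under $\operatorname{Trop}(\psi)$. Let $Y_1,\dots,Y_r\subseteq T^n_k$ be the Zariski closures of their images. Each $Y_j$ is irreducible and unirational by construction, and $Y_j\subseteq\operatorname{in}_wX$ by Lemma~\ref{lem:inmap}(ii). Let $\eta\in\operatorname{star}_w$. By tropical surjectivity, $w+\varepsilon\eta\in\operatorname{Trop}(\psi)(\mathbb R^p)$ for small $\varepsilon>0$, so Lemma~\ref{lem:local}(ii) puts $\eta$ in $\operatorname{Trop}(\operatorname{in}_{\xi_0}\psi)(\mathbb R^p)$ for some preimage $\xi_0$ of $w$. By Corollary~\ref{cor:incl} over $k$, $\eta\in\operatorname{Trop}(Y_j)$ for some $j$. With (F4),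
\[
\operatorname{star}_w\subseteq\bigcup_{j=1}^r\operatorname{Trop}(Y_j)\subseteq\operatorname{Trop}(\operatorname{in}_wX)=\operatorname{star}_w .
\]

\emph{Discarding the small ones.} Some $Y_j$ may be proper subvarieties of components that are not unirational; these must be removed. By (F3), the sets $\operatorname{Trop}(Y_j)$ with $\dim Y_j<d$ lie in finitely many affine subspaces of dimension less than $d$. The complement of such subspaces is dense in any $d$-dimensional convex set, hence in $\operatorname{star}_w$. So the union of the $\operatorname{Trop}(Y_j)$ with $\dim Y_j=d$ is dense in $\operatorname{star}_w$; it is closed by (F3), so it equals $\operatorname{star}_w$. A $Y_j$ of dimension $d$ is contained in a component of $\operatorname{in}_wX$, which has dimension at most $d$, so $Y_j$ is that component. Thus $\operatorname{Trop}(\operatorname{in}_wX)$ is covered by the sets $\operatorname{Trop}(Z)$ with $Z$ a unirational component, and each such set is contained in $\operatorname{Trop}(\operatorname{in}_wX)$.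
\end{proof}

\begin{example}
For the surface of Theorem~\ref{thm:surface} and $w=(0,0,1)$, Lemma~\ref{lem:tropX} gives $\operatorname{in}_wX=\{1+x_1^N+x_2^N=0\}\times T^1_k$. This is a hypersurface in $T^3_k$, so its components have dimension $2$. A rational map $(a,b,c)$ from a torus into it has $a,b\in k$ by Lemma~\ref{lem:fermat}, so the closure of its image has dimension at most $1$. Hence no component is unirational, while $0\in\operatorname{star}_w=\operatorname{Trop}(\operatorname{in}_wX)$, and Theorem~\ref{thm:obstruction} excludes tropical surjectivity. A rational surface has degenerated to the product of a torus with a curve that has no rational parameterization.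
\end{example}

Theorem~\ref{thm:obstruction} asserts only that its condition is necessary for the existence of a tropically surjective map; we make no claim that it is sufficient.

\begin{thebibliography}{9}

\bibitem{DF}
Jan Draisma and Bart Frenk, \emph{Tropically Unirational Varieties}, arXiv:1205.0398 (2012).

\bibitem{MS}
Maclagan and Sturmfels, \emph{Introduction to Tropical Geometry}, GSM 161.

\end{thebibliography}
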